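# One Stray Pair: A Strongly First Order Dependency Outside the Definable Ones

## Two-class equivalence relations with one extra pair

Take a set $M$, split it into two classes, and let $T$ be the equivalence relation of this splitting. Now add one pair $(a,b)$ whose entries lie in different classes, and do not add $(b,a)$. The whole talk turns on the class of relations obtained in this way.

**Definition (the class $\mathsf E$).** $(M,S)\in\mathsf E$ iff $S=T\cup\{(a,b)\}$ for some equivalence relation $T$ on $M$ with exactly two classes and some $(a,b)\in M^2\setminus T$.

Some small domains, by hand. If $|M|=1$ there is no equivalence relation with two classes, so no $(M,S)$ is in $\mathsf E$. If $M=\{1,2\}$, then $T$ is the identity, and the members are $\{11,22,12\}$ and $\{11,22,21\}$. If $|M|=3$, there are three choices of $T$, each with five pairs, and four choices of extra pair for each $T$. So there are at most $12$ members, each with exactly $6$ pairs, and for $|M|\le 3$ no member properly contains another, simply by counting. If $|M|=4$ counting no longer decides this: a $2+2$ splitting gives $|S|=9$ and a $1+3$ splitting gives $|S|=11$. Still: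

**Lemma 1 ($\mathsf E$ is an antichain).** If $(M,S),(M,S')\in\mathsf E$ and $S\subseteq S'$, then $S=S'$.

*Proof.* Write $S=T\cup\{(a,b)\}$ and $S'=T'\cup\{(a',b')\}$ as in the definition. Since $T'$ is reflexive and $(a',b')\notin T'$, we have $a'\ne b'$.

First, $T\subseteq T'$. Let $(x,y)\in T$. By symmetry of $T$, both $(x,y)$ and $(y,x)$ lie in $S'$. Suppose $(x,y)\notin T'$. Then $(x,y)=(a',b')$, so $(y,x)=(b',a')\ne(a',b')$, and therefore $(y,x)\in T'$. By symmetry of $T'$ we get $(x,y)\in T'$, a contradiction.

So each $T'$-class is a nonempty union of $T$-classes. There are two $T'$-classes and exactly two $T$-classes, so each $T'$-class is a single $T$-class, and $T=T'$. Finally $\{(a,b)\}=S\setminus T\subseteq S'\setminus T'=\{(a',b')\}$, hence $S=S'$. $\square$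

The words "exactly two" matter. On $\{1,2,3\}$ let $T$ be the identity (three classes) and let $T'$ have classes $\{1\},\{2,3\}$. Then $T\cup\{12\}\subsetneq T'\cup\{12\}$, so with an unrestricted number of classes we would not have an antichain.

Two more facts. No member of $\mathsf E$ is symmetric: $(b,a)\notin T$ because $T$ is symmetric, and $(b,a)\neq(a,b)$ because $a\ne b$. And $\mathsf E$ is first order: with $R^-xy:=Rxy\wedge\neg(x=a\wedge y=b)$, it is defined by
$$\exists a\exists b\,\bigl(Rab\wedge\neg Rba\wedge \text{``$R^-$ is an equivalence relation''}\wedge\exists u\exists w(\neg R^-uw\wedge\forall x(R^-xu\vee R^-xw))\bigr).$$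
Here $Rab$ ensures $R=R^-\cup\{(a,b)\}$ and $(a,b)\notin R^-$ holds by construction; the last conjunct says that $R^-$ has exactly two classes.

**Definition (the dependency $\mathsf D$).** $(M,R)\in\mathsf D$ iff $R\subseteq M^2$ and $(M,R)\notin\mathsf E$.

By Lemma 1, a proper subset of a member of $\mathsf E$ is always in $\mathsf D$. What $\mathsf D$ is for: it will be an atom of a logic, and it refutes a conjecture which says, roughly, that an atom which adds no power to first order logic must be expressible from a short list of harmless ingredients. The antichain property will make $\mathsf D$ add no power. The pair $(a,b)$, which finitely many named elements cannot detect in advance, will make $\mathsf D$ inexpressible.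

## Teams, dependency atoms and strong first-orderness

Domains of models are nonempty, and arities of dependencies are at least $1$. A *team* $X$ over a model $\mathfrak M$ with domain $M$ is a set of assignments from a common finite set of variables into $M$. For a tuple of terms $\bar t=t_1\dots t_k$ put $X(\bar t)=\{(s(t_1),\dots,s(t_k)):s\in X\}$. For $H:X\to\mathcal P(M)\setminus\{\emptyset\}$ put $X[H/v]=\{s[m/v]:s\in X,\ m\in H(s)\}$, and put $X[M/v]=\{s[m/v]:s\in X,\ m\in M\}$. First order formulas in negation normal form are evaluated on teams by the *lax* rules:

- for a first order literal $\alpha$: $\mathfrak M\models_X\alpha$ iff $\mathfrak M\models_s\alpha$ in the Tarskian sense for all $s\in X$;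
- $\mathfrak M\models_X\top$ always; $\mathfrak M\models_X\bot$ iff $X=\emptyset$;
- $\mathfrak M\models_X\phi\vee\psi$ iff $X=Y\cup Z$ with $\mathfrak M\models_Y\phi$ and $\mathfrak M\models_Z\psi$;
- $\mathfrak M\models_X\phi\wedge\psi$ iff $\mathfrak M\models_X\phi$ and $\mathfrak M\models_X\psi$;
- $\mathfrak M\models_X\exists v\,\phi$ iff $\mathfrak M\models_{X[H/v]}\phi$ for some $H$ as above;
- $\mathfrak M\models_X\forall v\,\phi$ iff $\mathfrak M\models_{X[M/v]}\phi$.

A sentence is true in $\mathfrak M$ iff it holds on $\{\epsilon\}$, where $\epsilon$ is the empty assignment. The signature is arbitrary. We write $s\models\alpha$ for Tarskian truth.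

**Definition (dependency).** A $k$-ary *dependency* $\mathsf D$ is a class of structures $(M,R)$, $R\subseteq M^k$, closed under isomorphism. It gives an atom with $\mathfrak M\models_X\mathsf D\,\bar t$ iff $(M,X(\bar t))\in\mathsf D$. It is *first order* if it is defined by a first order sentence $\mathsf D(R)$ over $\{R\}$. It is *upwards closed* if $(M,R)\in\mathsf D$ and $R\subseteq S\subseteq M^k$ imply $(M,S)\in\mathsf D$.

The *constancy atom* $=\!(t)$ holds on $X$ iff $|X(t)|\le1$. The *global disjunction* $\phi\sqcup\psi$ holds on $X$ iff $\phi$ holds on $X$ or $\psi$ holds on $X$. Dependency atoms occur only positively.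

For example, let $M=\{0,1\}$ and let $X$ consist of $(x,y)\mapsto(0,0)$ and $(x,y)\mapsto(1,0)$. Then $X(xy)=\{(0,0),(1,0)\}$; $=\!(y)$ holds and $=\!(x)$ fails. The formula $=\!(x)\vee=\!(x)$ holds, since we may split $X$ into two singletons; in general it says $|X(x)|\le2$. By contrast, $=\!(x)\sqcup=\!(x)$ just says $|X(x)|\le1$. The atom "$X(x)$ has at least two elements" is upwards closed; $=\!(x)$ is not.

**Definition (strongly first order).** $\mathsf{FO}(\mathcal D)$ is first order logic with the above semantics extended by the atoms of the dependencies in $\mathcal D$. A dependency $\mathsf D$ (or family $\mathcal D$) is *strongly first order* if for every first order signature $\Sigma$ every sentence of $\mathsf{FO}(\mathsf D)$ (or $\mathsf{FO}(\mathcal D)$) over $\Sigma$ is true in exactly the same $\Sigma$-structures as some first order sentence over $\Sigma$.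

**Definition (definable).** Let $\mathcal D^{\uparrow}$ be the family of upwards closed first order dependencies. A $k$-ary $\mathsf D$ is *definable in terms of upwards closed dependencies, constancy atoms and global disjunctions* (for short, *definable*) if there is a formula $\phi(v_1,\dots,v_k)$ of $\mathsf{FO}(\mathcal D^{\uparrow},=\!(\cdot),\sqcup)$ over the empty signature, with free variables among the distinct $v_1,\dots,v_k$, such that $\mathfrak M\models_X\mathsf D\,v_1\dots v_k$ iff $\mathfrak M\models_X\phi$, for every model $\mathfrak M$ and every team $X$ whose domain contains $v_1,\dots,v_k$.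

Two facts are quoted. First, $\sqcup$ may be added to any strongly first order family without increasing expressive power, and upwards closed first order dependencies together with constancy atoms form a strongly first order family; hence every definable dependency is strongly first order. Second, $\sqcup$ is really needed on the list: the dependency $\mathsf U$ with $\mathfrak M\models_X\mathsf Uv$ iff $X(v)=\emptyset$ or $X(v)=M$ is first order and strongly first order, being $\bot\sqcup\mathsf{All}(v)$ where $\mathsf{All}(v)$ says $X(v)=M$, but it is not definable in $\mathsf{FO}(\mathcal D^{\uparrow},=\!(\cdot))$.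

The conjecture asks for the converse of the first fact. Its source is Pietro Galliani, "Characterizing Strongly First Order Dependencies: The Non-Jumping Relativizable Case", arXiv:1902.07794 (2019).

**Conjecture.** Every strongly first order dependency $\mathsf D(R)$ (a first order dependency which is strongly first order) is definable in terms of upwards closed dependencies, constancy atoms and global disjunctions.

**Theorem 1.** The binary dependency $\mathsf D$, the complement of $\mathsf E$, is strongly first order, but it is not definable in terms of upwards closed dependencies, constancy atoms and global disjunctions. Hence the conjecture is false.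

## Cardinality conditions on one variable, by hand

Before the negative result, let us see what can be defined.

The condition $|R|=2$ on a unary $R=X(v)$ is not upwards closed. We name the two elements and let an upwards closed atom do the rest:
$$\exists y_1\exists y_2\,\bigl(=\!(y_1)\wedge=\!(y_2)\wedge(v=y_1\vee v=y_2)\wedge\mathsf B\,v\bigr),\qquad \mathsf B:\ |R|\ge2 .$$
On a nonempty team the $y_i$ take constant values $a_1,a_2$, so $R\subseteq\{a_1,a_2\}$ and $|R|\ge2$. Conversely, if $R=\{a_1,a_2\}$ has two elements, these values work. On the empty team $\mathsf B$ fails, as it should.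

The condition $|M\setminus R|=1$ is defined by $\exists y(=\!(y)\wedge v\ne y\wedge\mathsf C\,v)$, with $\mathsf C:\ |M\setminus R|\le1$ upwards closed. On a nonempty team this says that $R$ misses some $a$ and at most one element. On the empty team only $\mathsf C$ has content; it says $|M|\le1$, which is right for $R=\emptyset$.

Here is another complement of an antichain: let $R$ be bad iff $|R|=1$. The good $R$ satisfy $R=\emptyset$ or $|R|\ge2$, and $\bot\sqcup\mathsf B\,v$ defines this. So being the complement of an antichain is not enough to avoid definability.

The pattern is this. To certify a good $R$, we name a finite set $A$ of elements, fence $R$ in by a condition on equalities with elements of $A$, and check that every relation between $R$ and the fence is good. The next section shows that every definable dependency has such fences, and that $\mathsf D$ does not.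

## Permutations fixing a finite set, and why $\mathsf D$ is not definable

**Definition ($\sim_A$ and $\mathrm{Cl}_A$).** For finite $A\subseteq M$, write $s\sim_A s'$ for assignments with the same domain if $s=\pi\circ s'$ for some permutation $\pi$ of $M$ fixing $A$ pointwise; similarly for tuples. For $R\subseteq M^k$ let $\mathrm{Cl}_A(R)=\{\bar w\in M^k:\bar w\sim_A\bar r\text{ for some }\bar r\in R\}$.

Three remarks are used throughout.

- Two tuples satisfy $\bar a\sim_A\bar b$ iff they satisfy the same equalities among their entries and with elements of $A$. Left to right is clear. Conversely, the map $b_i\mapsto a_i$, $c\mapsto c$ for $c\in A$, is then a well-defined injection $f:F\to G$ between finite sets. As $|F|=|G|$, the sets $(F\cup G)\setminus F$ and $(F\cup G)\setminus G$ have the same finite size, so $f$ extends to a permutation of $F\cup G$, and by the identity to one of $M$.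
- If $A\subseteq A'$, then $\sim_{A'}$ implies $\sim_A$, so $\mathrm{Cl}_{A'}(R)\subseteq\mathrm{Cl}_A(R)$.
- A tuple $\bar t$ with all entries in $A$ lies in $\mathrm{Cl}_A(R)$ iff $\bar t\in R$, since a permutation fixing $A$ fixes $\bar t$.

For example, with $M=\{1,2,3,4\}$ and unary $R=\{1,2\}$: $\mathrm{Cl}_\emptyset(R)=M$; $\mathrm{Cl}_{\{1\}}(R)=M$, because $2,3,4$ look alike over $\{1\}$; and $\mathrm{Cl}_{\{1,2\}}(R)=R$.

For a team $X$, call a team $Y\supseteq X$ with the same domain *$A$-admissible for $X$* if every $s\in Y$ satisfies $s\sim_A s'$ for some $s'\in X$. If $A\subseteq A'$, then $A'$-admissible implies $A$-admissible.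

**Lemma 2.** Let $\phi$ be built over the empty signature from first order literals, $\top$, $\bot$, atoms of arbitrary upwards closed dependencies, and constancy atoms, using $\wedge,\vee,\sqcup,\exists,\forall$. Let $q$ be the number of occurrences of constancy atoms. If $\mathfrak M\models_X\phi$, there is $A\subseteq M$ with $|A|\le q$ such that $\mathfrak M\models_Y\phi$ for every $Y$ that is $A$-admissible for $X$.

*Proof.* Induction on $\phi$. The only terms are variables.

- Literals, $\top$, $\bot$: take $A=\emptyset$. Equality literals are invariant under permutations of $M$; and if $X=\emptyset$, then an admissible $Y$ is empty.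
- Upwards closed atom with terms $\bar t$: take $A=\emptyset$, since $Y(\bar t)\supseteq X(\bar t)$.
- $=\!(v)$: take $A=X(v)$, which has at most one element. If $s=\pi\circ s'$ with $s'\in X$ and $\pi$ fixing $A$, then $s(v)=\pi(s'(v))=s'(v)$. So $Y(v)=X(v)$.
- $\wedge$: take $A=A_1\cup A_2$. For $\sqcup$: take the set belonging to the true disjunct.
- $\vee$: let $X=X_1\cup X_2$ with sets $A_1,A_2$ for the two disjuncts, and put $A=A_1\cup A_2$. Given $Y$ $A$-admissible for $X$, let $Y_j=\{s\in Y:s\sim_A s'\text{ for some }s'\in X_j\}$. Then $X_j\subseteq Y_j$, $Y=Y_1\cup Y_2$, and $Y_j$ is $A$-admissible, hence $A_j$-admissible, for $X_j$.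
- $\exists v\,\psi$: let $\mathfrak M\models_{X[H/v]}\psi$ with set $A$, and let $Y$ be $A$-admissible for $X$. Put $H'(s)=H(s)$ for $s\in X$. For $s\in Y\setminus X$ choose $s'\in X$ and $\pi$ fixing $A$ with $s=\pi\circ s'$, and put $H'(s)=\pi(H(s'))$. Then $X[H/v]\subseteq Y[H'/v]$. Since $s[\pi(m)/v]=\pi\circ(s'[m/v])$, the team $Y[H'/v]$ is $A$-admissible for $X[H/v]$.
- $\forall v\,\psi$: if $s=\pi\circ s'$, then $s[m/v]=\pi\circ(s'[\pi^{-1}(m)/v])$, so $Y[M/v]$ is $A$-admissible for $X[M/v]$. $\square$

Let $\phi(v_1,\dots,v_k)$ as in Lemma 2 define a $k$-ary $\mathsf D$, and let $(M,R)\in\mathsf D$. Apply Lemma 2 to the team $X$ with domain $\{v_1,\dots,v_k\}$ and $X(\bar v)=R$. If $R\subseteq S\subseteq\mathrm{Cl}_A(R)$, the team $Y$ over the same variables with $Y(\bar v)=S$ is $A$-admissible for $X$. We conclude: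
$$\text{for every }(M,R)\in\mathsf D\text{ there is }A,\ |A|\le q,\text{ with }(M,S)\in\mathsf D\text{ whenever }R\subseteq S\subseteq\mathrm{Cl}_A(R).\tag{1}$$

**Proof that $\mathsf D$ (the complement of $\mathsf E$) is not definable.** Suppose $\phi(v_1,v_2)$ defines $\mathsf D$. Let $M=P\cup Q$ be a disjoint union of two infinite sets and $R=P^2\cup Q^2$. As $R$ is symmetric, $(M,R)\in\mathsf D$. Let $A$ be as in (1). Choose $a\in P\setminus A$, $a'\in P\setminus(A\cup\{a\})$ and $b\in Q\setminus A$. The permutation exchanging $a'$ and $b$ fixes $A$ and $a$, so $(a,b)\sim_A(a,a')\in R$. Hence $R\cup\{(a,b)\}\subseteq\mathrm{Cl}_A(R)$, and (1) gives $(M,R\cup\{(a,b)\})\in\mathsf D$. But $(M,R\cup\{(a,b)\})\in\mathsf E$, a contradiction. $\square$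

The argument shows more. Every infinite set splits into two infinite sets, so on no infinite model does any such formula define $\mathsf D$, even if arbitrary (not necessarily first order) upwards closed dependencies are allowed.

## Runs, and the greatest run under a constraint

We turn to strong first-orderness. This section makes the evaluation of a sentence explicit, as an object whose parts can be compared by inclusion.

Let $\phi$ be a sentence of first order logic with dependency atoms, without $\sqcup$, over a signature $\Sigma$. A *node* is an occurrence of a subformula. The dependency leaves are $1,\dots,n$, leaf $i$ being the node $\nu_i$ with atom $\mathsf D_i\bar t^{\,i}$. For a node $\nu$ let $\psi_\nu$ be its formula and $V_\nu$ the set of variables quantified at nodes strictly above $\nu$.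

**Definition (run).** A *run* $T$ on $\mathfrak M$ assigns to every node $\nu$ a team $T_\nu$ with domain $V_\nu$ such that:

- $T_{\rm root}=\{\epsilon\}$;
- at $\vee$: $T_\nu=T_{\nu_1}\cup T_{\nu_2}$; at $\wedge$: $T_{\nu_1}=T_{\nu_2}=T_\nu$ (here $\nu_1,\nu_2$ are the children of $\nu$);
- at $\exists v$: $T_{\nu_1}=T_\nu[H/v]$ for some $H$; at $\forall v$: $T_{\nu_1}=T_\nu[M/v]$;
- at a literal: all $s\in T_\nu$ satisfy it; at $\bot$: $T_\nu=\emptyset$; no condition at $\top$ or at dependency leaves.

Write $P_i(T)=T_{\nu_i}(\bar t^{\,i})$ for the relation that arrives at leaf $i$. Then
$$\mathfrak M\models\phi\quad\text{iff}\quad\text{there is a run }T\text{ with }(M,P_i(T))\in\mathsf D_i\text{ for all }i.\tag{2}$$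
To see this, prove by induction on $\psi_\nu$, for all teams $X$ with domain $V_\nu$: $\mathfrak M\models_X\psi_\nu$ iff there are teams at the nodes at or below $\nu$, equal to $X$ at $\nu$, obeying the local rules, and satisfying the atoms at the dependency leaves at or below $\nu$. Each local rule is the corresponding semantic clause, and at $\wedge$, $\vee$ the families for the two children are put together, since they live on disjoint sets of nodes.

As an example, let $\Sigma=\{B\}$ with $B$ binary, let $\mathsf D$ again be the complement of $\mathsf E$, and let
$$\phi_0=\exists x\exists y\,(Bxy\wedge\mathsf D\,xy).$$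
Under the lax rule the two quantifiers can produce any nonempty relation as team at $\wedge$; the literal then forces it to lie inside $B$. So the relations arriving at the leaf are exactly the nonempty $R\subseteq B$, and $\phi_0$ says: some nonempty $R\subseteq B$ is not in $\mathsf E$.

We now bound from above what may arrive at each leaf.

**Definition (constraint).** A *constraint* is $\lambda=(\lambda_1,\dots,\lambda_n)$ where $\lambda_i(\bar w,\bar z_i)$ is a quantifier-free formula over the empty signature, the $\bar z_i$ are fresh variables, and $|\bar w|$ is the arity of $\mathsf D_i$. Let $\psi^\lambda_\nu$ be the first order formula, read in the Tarskian way, obtained from $\psi_\nu$ by replacing each leaf $i$ by $\lambda_i(\bar t^{\,i},\bar z_i)$. For values $\bar c=(\bar c_1,\dots,\bar c_n)$ of the $\bar z_i$, a run $T$ *obeys* $(\lambda,\bar c)$ if $P_i(T)\subseteq\{\bar w:\lambda_i(\bar w,\bar c_i)\}$ for all $i$.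

**Lemma 3.**
(a) If $T$ obeys $(\lambda,\bar c)$, then $s\models\psi^\lambda_\nu(\bar c)$ for all $\nu$ and all $s\in T_\nu$. In particular $\mathfrak M\models\phi^\lambda(\bar c)$.
(b) If $\mathfrak M\models\phi^\lambda(\bar c)$, there is a run $T^{\lambda,\bar c}$ obeying $(\lambda,\bar c)$ that contains, node by node, every run obeying $(\lambda,\bar c)$.
(c) There are first order formulas $\tau^\lambda_\nu(V_\nu,\bar z)$, depending only on $\phi,\lambda,\nu$, that define $T^{\lambda,\bar c}_\nu$ whenever $\mathfrak M\models\phi^\lambda(\bar c)$.

*Proof.* (a) Induction from the leaves up. At a literal this is the run condition; at $\top$ it is trivial; at $\bot$ the team is empty. At leaf $i$, if $s\in T_{\nu_i}$, then $s(\bar t^{\,i})\in P_i(T)$ satisfies $\lambda_i(\cdot,\bar c_i)$. At $\vee$, $s$ lies in one of the children's teams; at $\wedge$, in both. At $\exists v$, pick $m\in H(s)$; then $s[m/v]\in T_{\nu_1}$ satisfies $\psi^\lambda_{\nu_1}(\bar c)$. At $\forall v$, every $s[m/v]$ lies in $T_{\nu_1}$. At the root we get $\epsilon\models\phi^\lambda(\bar c)$.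

(b) Define $T=T^{\lambda,\bar c}$ from the root down, keeping everything that is allowed. Put $T_{\rm root}=\{\epsilon\}$ and

- at $\vee$: $T_{\nu_j}=\{s\in T_\nu:s\models\psi^\lambda_{\nu_j}(\bar c)\}$; at $\wedge$: $T_{\nu_j}=T_\nu$;
- at $\exists v$: $T_{\nu_1}=\{s[m/v]:s\in T_\nu,\ m\in M,\ s[m/v]\models\psi^\lambda_{\nu_1}(\bar c)\}$; at $\forall v$: $T_{\nu_1}=T_\nu[M/v]$.

By induction from the root, all $s\in T_\nu$ satisfy $\psi^\lambda_\nu(\bar c)$: at the root by hypothesis, at children of $\vee$ and $\exists$ by definition, and at children of $\wedge$ and $\forall$ because the parent's formula holds. Therefore $T$ is a run: at $\vee$ the two parts cover $T_\nu$; at $\exists v$ the set $H(s)=\{m:s[m/v]\models\psi^\lambda_{\nu_1}(\bar c)\}$ is nonempty for $s\in T_\nu$; at literals the condition holds; at $\bot$ the team is empty. At leaf $i$ the statement says that $T$ obeys $(\lambda,\bar c)$.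

Let $T'$ be any run obeying $(\lambda,\bar c)$. We show $T'_\nu\subseteq T_\nu$ by induction from the root. At $\wedge$ and $\forall v$ this passes to the children at once. At $\vee$, an element of $T'_{\nu_j}$ lies in $T'_\nu\subseteq T_\nu$ and satisfies $\psi^\lambda_{\nu_j}(\bar c)$ by (a). At $\exists v$, an element of $T'_{\nu_1}$ has the form $s[m/v]$ with $s\in T'_\nu\subseteq T_\nu$ and satisfies $\psi^\lambda_{\nu_1}(\bar c)$ by (a). In both cases it lies in $T$ at that child.

(c) Write down the definition just given: $\tau_{\rm root}=\top$; at $\vee$, $\tau_{\nu_j}=\tau_\nu\wedge\psi^\lambda_{\nu_j}$; at $\wedge$, $\tau_{\nu_j}=\tau_\nu$; at $\exists v$, $\tau_{\nu_1}=(\exists v\,\tau_\nu)\wedge\psi^\lambda_{\nu_1}$; at $\forall v$, $\tau_{\nu_1}=\exists v\,\tau_\nu$. The prefix $\exists v$ is there for the case $v\in V_\nu$, when the old value of $v$ is overwritten; it is vacuous if $v\notin V_\nu$. $\square$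

For $n=0$, Lemma 3 and (2) say that a first order sentence has the same truth value in team semantics and in Tarski's semantics.

Now the truth of the leaves in the greatest run becomes first order. Let $\rho^\lambda_i(\bar w,\bar z)=\exists V_{\nu_i}(\tau^\lambda_{\nu_i}\wedge\bar w=\bar t^{\,i})$; it defines $P_i(T^{\lambda,\bar c})$. If $\mathsf D_i(R)$ is a first order definition of $\mathsf D_i$, let $\mathsf D_i[\rho^\lambda_i]$ be the $\Sigma$-formula in $\bar z$ obtained by substituting $\rho^\lambda_i$ for $R$, renaming bound variables. Put
$$\chi_\lambda:=\exists\bar z\,\Bigl(\phi^\lambda(\bar z)\wedge\bigwedge_{i=1}^n\mathsf D_i[\rho^\lambda_i]\Bigr).$$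
It says: for some $\bar c$ the greatest run $T^{\lambda,\bar c}$ exists and satisfies all dependency leaves. By (2),
$$\chi_\lambda\models\phi\quad\text{for every constraint }\lambda.\tag{3}$$

So to show that $\phi$ is first order it suffices to find finitely many constraints $\lambda$ such that whenever $\phi$ is true, one of the $\chi_\lambda$ is true.

## Deleting one pair per leaf: $\mathsf D$ is strongly first order

When all $\mathsf D_i$ are upwards closed, the trivial constraint suffices. If $T$ is a run that satisfies the leaves, then $P_i(T)\subseteq P_i(T^{\top})$ by Lemma 3(b), so the greatest run satisfies them too, and $\phi\equiv\chi_\top$.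

From here on $\mathsf D$ is the complement of $\mathsf E$. For it the trivial constraint fails already for $\phi_0=\exists x\exists y(Bxy\wedge\mathsf D\,xy)$. If $(M,B)\in\mathsf E$, then $\chi_\top$ is false, because the greatest run delivers $B$ itself; yet $\phi_0$ is true, because $B$ has at least three pairs, and $B$ minus one pair is nonempty and in $\mathsf D$ by Lemma 1.

The next thing to try is to imitate the certificates of the unary examples: given a run with good relations $R_i$ at the leaves, choose finite sets $A_i$ depending on $(M,R_i)$, and impose the constraint "$\bar t^{\,i}\in\mathrm{Cl}_{A_i}(R_i)$". This breaks at the configuration that refuted definability. Let $R=P^2\cup Q^2$ with $P,Q$ infinite, and let $A$ be any finite set chosen from $(M,R)$. Take $a,a'\in P\setminus A$ distinct, $b\in Q\setminus A$, and evaluate $\phi_0$ in the structure with $B=R\cup\{(a,b)\}$. There is a run delivering $R\in\mathsf D$. But $(a,b)\in\mathrm{Cl}_A(R)$, so the greatest run that obeys the constraint delivers $B\in\mathsf E$. A fence chosen in advance does not keep out the stray pair.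

What gets past this is the order of choices. The bad relation $S$ delivered by a greatest run is one particular relation. After seeing it, we may forbid one tuple of $S$ that the good run does not use. By the antichain property, this one tuple puts the leaf out of danger for good.

**Proof that $\mathsf D$ is strongly first order.** Let $\phi$ be a sentence of $\mathsf{FO}(\mathsf D)$ with dependency leaves $1,\dots,n$. For $I\subseteq\{1,\dots,n\}$ let $\lambda^I_i$ be $\bar w\ne\bar z_i$ (that is, $\bigvee_jw_j\ne z_{i,j}$) for $i\in I$ and $\top$ for $i\notin I$. We claim
$$\phi\equiv\bigvee_{I\subseteq\{1,\dots,n\}}\chi_{\lambda^I},$$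
which is a first order sentence. Right to left is (3). For left to right let $\mathfrak M\models\phi$, and let $T$ be a run with $(M,P_i(T))\in\mathsf D$ for all $i$. Starting with $I=\emptyset$ and arbitrary $\bar c$, we build pairs $(I,\bar c)$ with the following invariant: $T$ obeys $(\lambda^I,\bar c)$, and for each $i\in I$, $P_i(T^{\lambda^I,\bar c})$ is a proper subset of some member of $\mathsf E$ on $M$. (The greatest run exists by Lemma 3(a),(b), as $T$ obeys the constraint. The values $\bar c_i$ for $i\notin I$ play no role.)

**Step 1: when to stop.** If all $(M,P_i(T^{\lambda^I,\bar c}))$ are in $\mathsf D$, then $\chi_{\lambda^I}$ is true in $\mathfrak M$ and we are done.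

**Step 2: choosing the tuple to forbid.** Otherwise $S:=P_i(T^{\lambda^I,\bar c})$ satisfies $(M,S)\in\mathsf E$ for some $i$. A proper subset of a member of $\mathsf E$ is not in $\mathsf E$ by Lemma 1, so the invariant gives $i\notin I$. By Lemma 3(b), $P_i(T)\subseteq S$, and the two differ because $(M,P_i(T))\in\mathsf D$. Replace $\bar c_i$ by some element of $S\setminus P_i(T)$, leave the other $\bar c_j$ as they are, and put $I'=I\cup\{i\}$. Write $\bar c'$ for the new values.

**Step 3: the invariant survives.** $T$ obeys $(\lambda^{I'},\bar c')$, since $\bar c_i'\notin P_i(T)$. The new greatest run obeys the old constraint, which is weaker, so it is contained in the old greatest run. Hence $P_i(T^{\lambda^{I'},\bar c'})\subseteq S\setminus\{\bar c_i'\}$ is a proper subset of $S\in\mathsf E$. For $j\in I$ the relation at leaf $j$ has only shrunk, so it is still a proper subset of a member of $\mathsf E$.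

**Step 4: termination.** $I$ grows at each step, so the process stops after at most $n$ steps, and it can only stop in Step 1. $\square$

With the previous non-definability proof, this proves Theorem 1. The only properties of $\mathsf E$ used here are that it is first order and an antichain. For $\phi_0$ the equivalence reads: either $B$ is nonempty and not in $\mathsf E$, or for some pair $\bar c$ the relation $B\setminus\{\bar c\}$ is nonempty and not in $\mathsf E$. By Lemma 1 this amounts to $B\ne\emptyset$.

## Fences that answer back: the rank game

The proof above has the form of a game: a bad relation is proposed, a new fence answers. We now allow several rounds and general fences $\mathrm{Cl}_A(R)$.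

First, fences are quantifier-free definable in a uniform way. A *complete equality type* in variables $(\bar w,\bar z)$ is a consistent conjunction deciding every equality between two of the variables. If $\bar a\in M^p$ enumerates $A$, possibly with repetitions, then $\mathrm{Cl}_A(R)=\{\bar w:\theta_\tau(\bar w,\bar a)\}$, where $\tau$ is the set of complete equality types of the tuples $(\bar r,\bar a)$, $\bar r\in R$, and $\theta_\tau$ is the disjunction of $\tau$ (with $\theta_\emptyset=\bot$). This restates the first remark about $\sim_A$. For given arity $k$ and given $p$ there are only finitely many $\theta_\tau$.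

**Definition (rank).** Let $\mathsf D$ be $k$-ary and $(M,R)\in\mathsf D$. In the game $G_{m,p}(M,R)$ put $S_0=M^k$ and $A_0=\emptyset$. In round $j=1,\dots,m$ Prover picks $A_j\supseteq A_{j-1}$ with $A_j\subseteq M$, $|A_j|\le p$. Then Adversary must pick $S_j$ with $R\subseteq S_j\subseteq S_{j-1}\cap\mathrm{Cl}_{A_j}(R)$ and $(M,S_j)\notin\mathsf D$. Prover wins if Adversary cannot move in some round. $\mathsf D$ has *rank $\le m$* if for some $p$ Prover has a winning strategy in $G_{m,p}(M,R)$ for all $(M,R)\in\mathsf D$.

Enlarging Prover's sets only helps Prover: add one fixed element of $M$ to all her sets; every move that Adversary then has was legal before. So, raising $p$ by $1$, we may assume that all $A_j$ with $j\ge1$ are nonempty, and then each can be enumerated by a tuple of length exactly $p$. Clearly rank $\le m$ implies rank $\le m'$ for $m'\ge m$.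

**Theorem 2.** Let $\mathcal F$ be the family of all first order dependencies of finite rank. Every sentence of $\mathsf{FO}(\mathcal F,\sqcup)$ is equivalent to a first order sentence. $\mathcal F$ contains all upwards closed first order dependencies, constancy atoms, and the complement of every first order class $\mathsf E$ whose chains $S_1\supsetneq S_2\supsetneq\cdots$ (on one domain) have length at most some fixed $m$; such a complement has rank $\le m+1$.

*Proof.* **Step 1: membership in $\mathcal F$.** For an upwards closed dependency Prover plays $\emptyset$, and Adversary has no move, as every $S\supseteq R$ is good. For constancy, $R=\emptyset$ or $R=\{a\}$; Prover plays the set $A$ of elements of $R$, then $\mathrm{Cl}_A(R)=R$, and Adversary's only candidate $S_1=R$ is good. So both have rank $\le1$.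

Let $\mathsf D$ be the complement of $\mathsf E$, where chains in $\mathsf E$ have length at most $m$. Prover plays $A_1=\emptyset$. After a move $S_j\in\mathsf E$ we have $S_j\supsetneq R$, as $R\notin\mathsf E$. Prover picks $\bar t\in S_j\setminus R$ and lets $A_{j+1}$ be $A_j$ together with the entries of $\bar t$. By the third remark about $\mathrm{Cl}$, $\bar t\notin\mathrm{Cl}_{A_{j+1}}(R)$, so $S_{j+1}\subsetneq S_j$. Adversary's moves form a strictly decreasing chain in $\mathsf E$, so he makes at most $m$ moves, and Prover wins by round $m+1$. Her sets have at most $km$ elements, so $p=km$ suffices.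

**Step 2: removing $\sqcup$.** For a formula $\psi$ let $C(\psi)$ be the finite set of $\sqcup$-free formulas obtained by choosing one disjunct at every occurrence of $\sqcup$. By induction, $\mathfrak M\models_X\psi$ iff $\mathfrak M\models_X\psi'$ for some $\psi'\in C(\psi)$: at atoms this is trivial; at $\sqcup$ it is the definition; at $\wedge$ and $\vee$ choices in the two parts are independent; and at $\exists v$, $\forall v$ the formula below is evaluated on a single team. So a sentence is equivalent to the disjunction (in the sense of truth in structures) of finitely many $\sqcup$-free sentences, and it suffices to treat these.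

**Step 3: the candidate first order sentence.** Let $\phi$ be $\sqcup$-free with leaves $\mathsf D_i\bar t^{\,i}$, $i=1,\dots,n$, where $\mathsf D_i$ has rank $\le m_i$, $m_i\ge1$, with bound $p_i\ge1$, and Prover's sets are nonempty. Consider the finitely many constraints $\lambda$ in which each $\lambda_i$ is some $\theta_{\tau_i}(\bar w,\bar z_i)$ with $|\bar z_i|=p_i$. We claim $\phi\equiv\bigvee_\lambda\chi_\lambda$. By (3) it remains to show that if $\mathfrak M\models\phi$, some $\chi_\lambda$ is true in $\mathfrak M$.

**Step 4: playing all games at once.** Let $T$ be a run with $R_i:=P_i(T)$ and $(M,R_i)\in\mathsf D_i$ for all $i$. For each $i$ start the game on $(M,R_i)$ with Prover's winning strategy, and let $A_i$ be her first move. At each stage let $A_1,\dots,A_n$ be the current sets, and consider the constraint "$\bar t^{\,i}\in\mathrm{Cl}_{A_i}(R_i)$ for all $i$". It is one of the constraints of Step 3, with $\bar c_i$ an enumeration of $A_i$ of length $p_i$. $T$ obeys it, as $R_i\subseteq\mathrm{Cl}_{A_i}(R_i)$. Let $\hat T$ be the greatest run obeying it.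

If all $(M,P_i(\hat T))\in\mathsf D_i$, then the corresponding $\chi_\lambda$ is true. Otherwise pick $i$ with $S:=P_i(\hat T)$, $(M,S)\notin\mathsf D_i$. This $S$ is a legal move for Adversary in game $i$. Indeed $R_i\subseteq S$, as $\hat T$ contains $T$; $S\subseteq\mathrm{Cl}_{A_i}(R_i)$, as $\hat T$ obeys the constraint; and $S$ is contained in the earlier moves of game $i$, since these were delivered by greatest runs of earlier stages, constraints only become stronger from stage to stage, and so greatest runs shrink. Let Adversary play $S$ in game $i$, let Prover reply there, and pass to the next stage.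

**Step 5: termination.** In game $i$ Adversary can make at most $m_i-1$ moves. So after each of his moves Prover's reply is still within the $m_i$ rounds, and altogether there are at most $\sum_i(m_i-1)$ passages to a next stage. The process stops, and it can only stop with all leaves satisfied. $\square$

Nothing here says that every strongly first order dependency has finite rank.

## A single finite fence is the same as definability

**Theorem 3.** For a $k$-ary first order dependency $\mathsf D$ the following are equivalent:
(a) $\mathsf D$ is definable in terms of upwards closed dependencies, constancy atoms and global disjunctions;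
(b) for every $(M,R)\in\mathsf D$ there is a finite $A\subseteq M$ such that $(M,S)\in\mathsf D$ whenever $R\subseteq S\subseteq\mathrm{Cl}_A(R)$;
(c) $\mathsf D$ has rank $\le1$.

*Proof.* (a)$\Rightarrow$(c): statement (1) says that Prover wins in round one by playing $A$; take $p$ to be the number $q$ of constancy atoms. (c)$\Rightarrow$(b): Prover's first move is such an $A$.

(b)$\Rightarrow$(a). Here the sets $A$ in (b) may have unbounded size, so compactness must enter. Let $\Phi$ be the set of sentences
$$\chi=\exists\bar y\,\bigl(\eta(R,\bar y)\wedge\forall\bar w(R\bar w\to\theta(\bar w,\bar y))\bigr)$$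
with $\bar y$ a finite tuple, $\theta$ quantifier-free over equality, $\eta$ first order over $\{R\}$ with $R$ occurring only positively, and $\chi\models\mathsf D(R)$. Such a $\chi$ is a certificate: a positive condition plus a fence. We write $R\subseteq\theta(\cdot,\bar y)$ for $\forall\bar w(R\bar w\to\theta(\bar w,\bar y))$.

**Step 1: reduction to a finite set of certificates.** The purpose of Steps 1 to 4 is to show $\mathsf D(R)\equiv\bigvee\Phi_0$ for some finite $\Phi_0\subseteq\Phi$. Each $\chi\in\Phi$ implies $\mathsf D(R)$. So if there is no such $\Phi_0$, then every finite part of $\{\mathsf D(R)\}\cup\{\neg\chi:\chi\in\Phi\}$ is consistent, and by compactness there is $(M,R)\in\mathsf D$ that satisfies no $\chi\in\Phi$. We shall extend this structure to one that violates (b).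

For a structure $(N,R)$ and a finite nonempty $A\subseteq N$ fix an enumeration $\bar a$ of $A$ without repetitions, and let $\theta_A$ be the formula $\theta_\tau$ with $\theta_A(N,\bar a)=\mathrm{Cl}_A(R)$.

**Step 2: one bad relation inside one fence.** *Claim.* Let $(N,R)$ satisfy no $\chi\in\Phi$, let $\mathfrak N^+$ be any expansion of $(N,R)$ by relations, and let $A\subseteq N$ be finite and nonempty. Then the elementary diagram of $\mathfrak N^+$, together with $R\subseteq S\subseteq\theta_A(\cdot,\bar a)$ and $\neg\mathsf D(S)$, is consistent, where $S$ is a new $k$-ary symbol.

Suppose not. By compactness finitely many sentences of the elementary diagram suffice for the inconsistency. The constants for elements outside $A$ do not occur in the other sentences, so we may quantify them out existentially. This gives $\delta(\bar a)$, true in $\mathfrak N^+$, not containing $S$, with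
$$\delta(\bar a)\wedge\forall\bar w(R\bar w\to S\bar w)\ \models\ \forall\bar w(S\bar w\to\theta_A(\bar w,\bar a))\to\mathsf D(S),$$
where $\bar a$ is now a tuple of constants. Recall Lyndon's interpolation theorem, for logic with equality: if $\alpha\models\beta$, there is $\gamma$ with $\alpha\models\gamma\models\beta$ such that every relation symbol other than equality that occurs positively (negatively) in $\gamma$ occurs positively (negatively) in both $\alpha$ and $\beta$. Apply it here. The right-hand side contains no relation symbol but $S$, and on the left $S$ occurs only positively. So there is an interpolant $\eta(S,\bar a)$ whose only relation symbol is $S$, occurring only positively.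

By the second half of the interpolation, $\eta(S,\bar a)\wedge S\subseteq\theta_A(\cdot,\bar a)\models\mathsf D(S)$. Renaming $S$ to $R$ and replacing the constants by variables, the sentence $\chi=\exists\bar y(\eta(R,\bar y)\wedge R\subseteq\theta_A(\cdot,\bar y))$ implies $\mathsf D(R)$, so $\chi\in\Phi$. By the first half, interpreting $S$ as $R$ in $\mathfrak N^+$ makes the left-hand side true, so $\eta(R,\bar a)$ holds; and $R\subseteq\mathrm{Cl}_A(R)$. So $(N,R)$ satisfies $\chi\in\Phi$, a contradiction. This proves the Claim.

**Step 3: bad relations inside all fences of one structure.** Let $(N,R)$ satisfy no $\chi\in\Phi$ and let $\mathfrak N^+$ be an expansion by relations. We want an elementary extension of $\mathfrak N^+$ carrying, for all finite nonempty $A\subseteq N$ simultaneously, a relation $S_A$ with $R\subseteq S_A\subseteq\theta_A(\cdot,\bar a)$ and $\neg\mathsf D(S_A)$. By compactness it is enough to do this for finitely many $A_1,\dots,A_l$. The Claim for $A_1$ gives an elementary extension of $\mathfrak N^+$ with a suitable $S_{A_1}$. Its reduct to $\{R\}$ is elementarily equivalent to $(N,R)$, so it again satisfies no $\chi\in\Phi$. The formula $\theta_{A_2}$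 is the same there as in $N$: which equality types over $\bar a$ are realized in $R$ is part of the elementary diagram. So the Claim applies to this extension, with $S_{A_1}$ kept in the language, and $A_2$; and so on. In the last structure all $S_{A_1},\dots,S_{A_l}$ are as required, since their properties are expressed by sentences with parameters, which are preserved in the later elementary extensions.

**Step 4: a structure violating (b).** Start from $\mathfrak M_0=(M,R)$ and apply Step 3 $\omega$ times. Given $\mathfrak M_n$ in a language $L_n$, let $\mathfrak M_{n+1}$ be an $L_n$-elementary extension of $\mathfrak M_n$ carrying the relations $S_A$ for all finite nonempty $A\subseteq M_n$, with fresh symbols; $L_{n+1}$ is $L_n$ with these symbols added. At each stage the reduct to $\{R\}$ is elementarily equivalent to $(M,R)$ and so satisfies no $\chi\in\Phi$, so that Step 3 applies. Let $M_\omega$ be the union, with relation $R_\omega$ and so on. For each $n$ the $L_n$-reducts of $\mathfrak M_n,\mathfrak M_{n+1},\dots$ form an elementary chain, so by the elementary chain theorem $\mathfrak M_n$ is an elementary substructure of the union in the language $L_n$.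

Hence $(M_\omega,R_\omega)\in\mathsf D$. Let $A\subseteq M_\omega$ be finite and nonempty. Then $A\subseteq M_n$ for some $n$, and a relation $S_A$ was added at stage $n+1$. Its properties pass to the union, and so does the fact that $\theta_A(\cdot,\bar a)$ collects exactly the equality types realized in $R$; thus $R_\omega\subseteq S_A\subseteq\mathrm{Cl}_A(R_\omega)$ and $(M_\omega,S_A)\notin\mathsf D$. So no nonempty finite $A$ is as in (b). Neither is $A=\emptyset$: for any nonempty finite $A'$, $S_{A'}\subseteq\mathrm{Cl}_{A'}(R_\omega)\subseteq\mathrm{Cl}_\emptyset(R_\omega)$. This contradicts (b), and $\Phi_0$ exists.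

**Step 5: turning certificates into a team formula.** Let $\Phi_0=\{\chi_1,\dots,\chi_r\}$, $\chi_j=\exists\bar y(\eta_j(R,\bar y)\wedge R\subseteq\theta_j(\cdot,\bar y))$, with $\bar y$ disjoint from $\bar v=v_1\dots v_k$. Let $\mathsf H_j$ be the dependency of arity $|\bar y|+k$ defined by
$$\mathsf H_j(T):=\exists\bar y\,\bigl(\exists\bar w\,T\bar y\bar w\wedge\eta_j(T(\bar y,\cdot),\bar y)\bigr).$$
It is first order and positive in $T$, hence upwards closed. With $\theta_j$ in negation normal form put
$$\psi_j=\exists\bar y\,\Bigl(\bigwedge_l=\!(y_l)\wedge\theta_j(\bar v,\bar y)\wedge\mathsf H_j\,\bar y\bar v\Bigr).$$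

Let $X\ne\emptyset$ and $R=X(\bar v)$. We check that $\mathfrak M\models_X\psi_j$ iff $(M,R)\models\chi_j$. The constancy atoms force a witnessing extension of $X$ to give $\bar y$ one constant value $\bar a$, and every $\bar a$ may be chosen. The extended team has $\bar v$-relation $R$, as $\bar v$ is not overwritten, and its projection to $\bar y\bar v$ is $\{\bar a\}\times R$. The formula $\theta_j$ is quantifier-free and first order, so it holds on a team iff it holds for every assignment (induction; at $\vee$, split according to which disjunct holds). Thus it says $R\subseteq\theta_j(\cdot,\bar a)$. In $\mathsf H_j(\{\bar a\}\times R)$ the clause $\exists\bar w\,T\bar y\bar w$ forces $\bar y=\bar a$, and it holds there since $R\neq\emptyset$; the rest says $\eta_j(R,\bar a)$. Together: $(M,R)\models\chi_j$.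

If $X=\emptyset$, then $\psi_j$ fails, because $\mathsf H_j$ requires $T\ne\emptyset$. For this case let $\mathsf\Delta$ be the unary dependency $\{(M,U):(M,\emptyset)\in\mathsf D\}$. It is first order (replace $R$ by $\bot$ in $\mathsf D(R)$), and upwards closed because $U$ does not matter. The formula
$$(\bot\wedge\mathsf\Delta v_1)\sqcup\psi_1\sqcup\dots\sqcup\psi_r$$
defines $\mathsf D$: on the empty team it says $(M,\emptyset)\in\mathsf D$; on a nonempty team $\bot$ fails, and the formula says that some $\chi_j$ holds in $(M,R)$, that is, $(M,R)\in\mathsf D$. $\square$

## Arity one, arity at least two, and the rank of the counterexample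

**Corollary 4.** Every unary first order dependency is definable in terms of upwards closed dependencies, constancy atoms and global disjunctions (so the conjecture holds in arity $1$). In every arity $k\ge2$ the conjecture fails.

*Proof.* **Step 1: arity one, via (b) of Theorem 3.** Let $n\ge1$ be at least the quantifier rank of $\mathsf D(R)$. Then whether $(M,R)\in\mathsf D$ depends only on $\min(|R|,n)$ and $\min(|M\setminus R|,n)$, by an Ehrenfeucht–Fraïssé game of $n$ rounds. If these numbers agree for $(M,R)$ and $(M',R')$, Duplicator answers repeated elements by repetition and a new element of $R$ (or of the complement) by a new element of $R'$ (or of the complement), and conversely. A new element is available. Before any round, the same number $e<n$ of elements of $R$ and of $R'$ have been chosen; if one of $R,R'$ has more than $e$ elements, so does the other, because either $|R|=|R'|$ or both have at least $n>e$ elements. The same holds for complements.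

Given $(M,R)\in\mathsf D$, let $A$ consist of $\min(|R|,n)$ elements of $R$ and $\min(|M\setminus R|,n)$ elements of $M\setminus R$. Let $R\subseteq S\subseteq\mathrm{Cl}_A(R)$. If $|R|<n$, then $R\subseteq A$, so $\mathrm{Cl}_A(R)=R=S$ and $(M,S)\in\mathsf D$. If $|R|\ge n$, then $|S|\ge n$. An element of $A$ lies in $\mathrm{Cl}_A(R)$ only if it lies in $R$, so $A\setminus R\subseteq M\setminus S\subseteq M\setminus R$. If $|M\setminus R|<n$, then $A\setminus R=M\setminus R$, so $M\setminus S=M\setminus R$; otherwise $|M\setminus S|\ge|A\setminus R|=n$. In either case $\min(|M\setminus S|,n)=\min(|M\setminus R|,n)$, so $(M,S)\in\mathsf D$. Thus (b) holds, and Theorem 3 applies.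

**Step 2: arity $k\ge2$, by projection.** Let $\mathsf D$ be the dependency of Theorem 1, and let $(M,R)\in\mathsf D_k$ iff the projection of $R$ to its first two coordinates is in $\mathsf D$. This is first order: substitute $\exists x_3\dots\exists x_k\,Rx_1x_2x_3\dots x_k$ for $Rx_1x_2$ in the definition of $\mathsf D$. The atom $\mathsf D_kt_1\dots t_k$ is equivalent to $\mathsf D\,t_1t_2$, so every sentence of $\mathsf{FO}(\mathsf D_k)$ is equivalent to one of $\mathsf{FO}(\mathsf D)$, and $\mathsf D_k$ is strongly first order. Suppose $\phi(v_1,\dots,v_k)$ defined $\mathsf D_k$. On a team $X$ whose domain contains $v_1,v_2$, the formula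
$$\exists v_3\dots\exists v_k\,\Bigl(\bigwedge_{j\ge3}v_j=v_1\wedge\phi\Bigr)$$
forces the extension in which each $v_j$, $j\ge3$, copies $v_1$. It then says that the projection of the extended relation, which is $X(v_1v_2)$, is in $\mathsf D$. So it would define $\mathsf D$, contradicting Theorem 1. $\square$

**The rank of the counterexample.** The complement $\mathsf D$ of the class $\mathsf E$ has rank exactly $2$. By Lemma 1, chains in $\mathsf E$ have length at most $m=1$, so Theorem 2 gives rank $\le2$: Prover plays $\emptyset$, Adversary shows a two-class equivalence relation with a stray pair, Prover names the entries of one pair outside $R$, and Adversary has no further move. By Theorems 1 and 3 the rank is not $\le1$. By Corollary 4 its arity is the least that a counterexample can have.
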